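\title{Quasi-isometric rigidity of generalized Higman groups}

\begin{abstract}
A generalized Higman group has $k\ge4$ cyclically ordered generators, and each pair of consecutive generators satisfies a Baumslag--Solitar relation $ab^ma^{-1}=b^n$ with $|m|\neq|n|$. We prove that every finitely generated group quasi-isometric to such a group is virtually isomorphic to it. More precisely, every quasi-isometry between two generalized Higman groups lies at uniformly bounded distance from a left translation composed with an isomorphism that shifts the generators cyclically. The main step shows that quasi-isometries preserve the cosets of the Baumslag--Solitar subgroups. It uses locally finite $2$-cycles and a quadratic isoperimetric inequality in a CAT(0) polygonal complex.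
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question and the answer}

Let $k\ge4$ be an integer and let $\sigma=((m_1,n_1),\dots,(m_k,n_k))$ be a $k$-tuple of pairs of nonzero integers with $|m_i|\neq|n_i|$ for every $i$. The \emph{generalized Higman group} of $\sigma$ is
\[
\mathrm{Hig}_\sigma=\langle a_1,\dots,a_k\mid a_ia_{i+1}^{m_i}a_i^{-1}=a_{i+1}^{n_i}\ \ (i\in\mathbb Z/k)\rangle .
\]
Each relation is the defining relation of a Baumslag--Solitar group $\langle a,b\mid ab^ma^{-1}=b^n\rangle$, and each generator occurs in two relations: once as the conjugating letter $a$ and once as the conjugated letter $b$.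

A finitely generated group is a metric space for the word metric $d(g,g')=|g^{-1}g'|$ of a finite generating set. For $L\ge1$ and $A\ge0$, a map $f\colon M\to M'$ of metric spaces is an \emph{$(L,A)$-quasi-isometry} if
\[
L^{-1}d(x,y)-A\le d(f(x),f(y))\le L\,d(x,y)+A\qquad(x,y\in M)
\]
and every point of $M'$ is within distance $A$ of $f(M)$. Two countable groups $\Gamma_1,\Gamma_2$ are \emph{virtually isomorphic} if there are finite-index subgroups $\Gamma_i^0\le\Gamma_i$ and finite normal subgroups $N_i\unlhd\Gamma_i^0$ with $\Gamma_1^0/N_1\cong\Gamma_2^0/N_2$. Passing to a finite-index subgroup, or to the quotient by a finite normal subgroup, does not change the quasi-isometry type, so virtually isomorphic finitely generated groups are quasi-isometric. The following question, posed by Horbez and Huang \cite{HH}, asks whether the large-scale geometry of $\mathrm{Hig}_\sigma$ forgets anything else.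

\begin{quote}
\emph{Let $G$ be a finitely generated group quasi-isometric to $\mathrm{Hig}_\sigma$. Is $G$ virtually isomorphic to $\mathrm{Hig}_\sigma$?}
\end{quote}

The answer is yes, for all $k\ge4$, all $\sigma$ and all $G$. To state the precise results we first remove two harmless ambiguities in $\sigma$. The pairs $(m_i,n_i)$ and $(-m_i,-n_i)$ define the same relation. Replacing the generator $a_i$ by $a_i^{-1}$ exchanges $m_i$ and $n_i$, and replaces $(m_{i-1},n_{i-1})$ by $(-m_{i-1},-n_{i-1})$. So every $\mathrm{Hig}_\sigma$ is isomorphic to one in which
\[
1\le m_i<|n_i|\qquad\text{for all }i;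
\]
we then call $\sigma$ \emph{normalized}. We always use the word metric of the generators $a_1,\dots,a_k$.

\begin{theorem}\label{thm:qi}
Let $\sigma,\sigma'$ be normalized of lengths $k,k'\ge4$, and let $f\colon\mathrm{Hig}_\sigma\to\mathrm{Hig}_{\sigma'}$ be an $(L,A)$-quasi-isometry. Then $k=k'$, there is $c\in\mathbb Z/k$ with $(m'_{i+c},n'_{i+c})=(m_i,n_i)$ for all $i$, and there is $h\in\mathrm{Hig}_{\sigma'}$ such that $f$ is at distance at most $C$ from the map $g\mapsto h\theta(g)$, where $\theta$ is the isomorphism $a_i\mapsto a'_{i+c}$ and $C$ depends only on $L,A,\sigma,\sigma'$.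
\end{theorem}

For normalized $\sigma$ put $\Gamma=\mathrm{Hig}_\sigma$, and let $C_\sigma\le\mathbb Z/k$ be the group of all $c$ with $(m_{i+c},n_{i+c})=(m_i,n_i)$ for all $i$. For $c\in C_\sigma$ let $\theta_c\in\operatorname{Aut}(\Gamma)$ be given by $a_i\mapsto a_{i+c}$, and let $\Lambda_\sigma=\Gamma\rtimes C_\sigma$. The element $(h,c)$ of $\Lambda_\sigma$ acts on the set $\Gamma$ by $g\mapsto h\theta_c(g)$. This is an action by isometries, since $\theta_c$ permutes the generators, and $[\Lambda_\sigma:\Gamma]\le k$.

\begin{theorem}\label{thm:groups}
Let $\sigma$ be normalized of length $k\ge4$. A finitely generated group $G$ is quasi-isometric to $\mathrm{Hig}_\sigma$ if and only if it has a finite normal subgroup $N$ such that $G/N$ is isomorphic to a finite-index subgroup of $\Lambda_\sigma$. In particular $G$ is then virtually isomorphic to $\mathrm{Hig}_\sigma$.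
\end{theorem}

\subsection{Flexible pieces, rigid whole}\label{subsec:toy}

The group $\Gamma$ is assembled from the Baumslag--Solitar groups $B_i=\langle a_i,a_{i+1}\rangle$, and one such group alone is far from satisfying the conclusion of Theorem~\ref{thm:qi}: its $b$-direction can be stretched by any real factor (Example~\ref{ex:stretch}). One might therefore expect the assembled group to inherit some flexibility. The reason to guess rigidity instead is the double role of each generator, which is visible in the simplest algebraic case. Let $k=4$ and $(m_i,n_i)=(1,2)$ for all $i$, and ask for which positive integers $\nu_i$ the assignment $a_i\mapsto a_i^{\nu_i}$ respects the relations. Since $a_i^{\nu}a_{i+1}^{x}a_i^{-\nu}=a_{i+1}^{2^\nu x}$ and $a_{i+1}$ has infinite order (Section~\ref{sec:X}), the $i$-th relation is respected exactly when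
\[
2^{\nu_i}\nu_{i+1}=2\nu_{i+1},\qquad\text{that is, when }\nu_i=1 .
\]
The $i$-th relation leaves the stretch factor $\nu_{i+1}$ of its letter $b$ free and fixes the stretch factor $\nu_i$ of its letter $a$. As every generator is the letter $a$ of some relation, all factors equal $1$. Section~\ref{sec:affine} turns this computation into the last step of the proof of Theorem~\ref{thm:qi}.

Both hypotheses on $\sigma$ matter. For short cycles the structure can collapse: if $k=2$ and both pairs are $(1,2)$, the relations read $a_1a_2a_1^{-1}a_2^{-1}=a_2$ and $a_2a_1a_2^{-1}a_1^{-1}=a_1$; the left sides are inverse to each other, so $a_1=a_2^{-1}$, the commutator is trivial, and the group is trivial. If $k=4$ and all pairs are $(1,1)$, the group is $\langle a_1,a_3\rangle\times\langle a_2,a_4\rangle$, a product of two free groups, and the automorphism $a_1\mapsto a_1a_3$ fixing the other generators is a quasi-isometry. It is not at bounded distance from any map $g\mapsto h\theta_c(g)$: otherwise the two linear maps induced on the abelianization $\mathbb Z^4$ would differ by a bounded function, hence be equal, and only one of them is a permutation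 matrix.

\subsection{Plan of the proof}

The group $\Gamma$ acts on a CAT(0) polygonal complex $X$ whose vertices, edges and faces are the cosets $gB_i$, the cosets $g\langle a_i\rangle$ and the elements of $\Gamma$ (Section~\ref{sec:X}). The proof of Theorem~\ref{thm:qi} has three stages.
\begin{enumerate}
\item A quasi-isometry sends each coset $gB_i$ to uniformly bounded distance from a coset $g'B'_j$ (Sections~\ref{sec:Y}--\ref{sec:vertex}). This is the bulk of the work. Adjacent cosets $gB_{i-1}$ and $gB_i$ share the infinite set $g\langle a_i\rangle$, so nothing obvious prevents the image of a coset from crossing from one coset into another. We follow planes of $gB_i$ as locally finite $2$-cycles and show that their images cannot cross.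
\item The resulting bijection between vertices extends to an isomorphism $X\to X'$, and its effect on faces is a bijection $\Phi\colon\Gamma\to\Gamma'$ close to $f$ (Section~\ref{sec:iso}).
\item The bijection $\Phi$ is a translate of an isomorphism (Section~\ref{sec:affine}).
\end{enumerate}
Theorem~\ref{thm:groups} follows by letting $G$ act on $\Gamma$ by quasi-isometries (Section~\ref{sec:groups}).

\section{Cosets and Baumslag--Solitar groups}\label{sec:prelim}

\subsection{Conventions}

From now on $\sigma,\sigma'$ are normalized, $\Gamma=\mathrm{Hig}_\sigma$, $\Gamma'=\mathrm{Hig}_{\sigma'}$, indices are read modulo $k$ (or $k'$), objects attached to $\sigma'$ carry a prime, and $\beta_i=|n_i|/m_i>1$. The closed $D$-neighborhood of a set $Z$ is $\mathcal N_D(Z)$, and $\mathcal N_D(g)$ is the ball about $g$. We write $Z_1\sim Z_2$ if each of the two sets lies in a neighborhood of finite radius of the other (finite Hausdorff distance). A constant or a function is \emph{uniform} if it depends only on $\sigma,\sigma',L,A$; functions called $\kappa,\psi,\dots$ are nondecreasing with integer values.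

Given an $(L,A)$-quasi-isometry $f$, choose for each $y$ a point $\bar f(y)$ with $d(f\bar f(y),y)\le A$. Then $d(\bar ff(x),x)\le 2LA$ for all $x$, and $\bar f$ is an $(L,3LA)$-quasi-isometry, called a \emph{quasi-inverse} of $f$. Every uniform statement about $f$ therefore also holds for $\bar f$.

\subsection{Two facts about cosets}

The first lemma says that the region where two cosets come close is governed by the intersection of their stabilizers.

\begin{lemma}\label{lem:CI}
Let $U_1,U_2$ be subgroups of a finitely generated group $\Gamma$, let $g_1,g_2\in\Gamma$, and let $I=g_1U_1g_1^{-1}\cap g_2U_2g_2^{-1}$.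
\begin{enumerate}
\item[(a)] For every $D$ there is $D'$, depending on $D,U_1,U_2,g_1,g_2$, with $\mathcal N_D(g_1U_1)\cap\mathcal N_D(g_2U_2)\subset\mathcal N_{D'}(I)$. In particular, if the left side is infinite, then $I$ is infinite.
\item[(b)] For all $r\ge\max(|g_1|,|g_2|)$ we have $\mathcal N_r(g_1U_1)\cap\mathcal N_r(g_2U_2)\sim I$.
\item[(c)] If $g_1U_1\subset\mathcal N_D(g_2U_2)$ for some $D$, then $I$ has finite index in $g_1U_1g_1^{-1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write a point of the left side as $x=g_1u_1c_1=g_2u_2c_2$ with $u_j\in U_j$ and $|c_j|\le D$. If $x_0=g_1u_1^0c_1=g_2u_2^0c_2$ has the same pair $(c_1,c_2)$, then $xx_0^{-1}=g_ju_j(u_j^0)^{-1}g_j^{-1}$ for $j=1,2$, so $xx_0^{-1}\in I$, and $d(x,xx_0^{-1})=|x_0|$. There are finitely many pairs $(c_1,c_2)$; choose one $x_0$ for each pair that occurs and let $D'$ be the largest $|x_0|$.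

(b) Since $d(gug^{-1},gu)=|g|$, a coset $gU$ is at Hausdorff distance at most $|g|$ from its stabilizer $gUg^{-1}$. So $I$ is contained in the left side, and (a) gives the other inclusion.

(c) By (a), $g_1U_1\subset\mathcal N_{D'}(I)$, so $g_1U_1g_1^{-1}\subset I\cdot\mathcal N_{D'+|g_1|}(1)$ is covered by finitely many cosets of $I$.
\end{proof}

If $U\le\Gamma$ has a fixed finite generating set with word length $|\cdot|_U$, each coset $gU$ carries the \emph{intrinsic metric} $|x^{-1}y|_U$. It may be much larger than $d$, but it is controlled by $d$.

\begin{lemma}\label{lem:proper}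
For every $r$ there is $r'$, depending only on $r$, $U$, $\Gamma$, such that two points of a coset $gU$ at distance at most $r$ in $\Gamma$ are at intrinsic distance at most $r'$.
\end{lemma}

\begin{proof}
Let $r'$ be the maximum of $|\cdot|_U$ on the finite set $U\cap\mathcal N_r(1)$.
\end{proof}

\subsection{Baumslag--Solitar groups}

Let $B=\langle a,b\mid ab^ma^{-1}=b^n\rangle$ with $1\le m<|n|$ and $\beta=|n|/m$; thus $b^na=ab^m$. Let $d_B$ be the word metric for $a,b$. Three tools describe $B$.

The \emph{height} is the homomorphism $h\colon B\to\mathbb Z$ with $h(a)=1$, $h(b)=0$.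

The group $B$ is an HNN extension of $\langle b\rangle\cong\mathbb Z$. By Britton's lemma, $ab^xa^{-1}\in\langle b\rangle$ if and only if $m\mid x$, and $a^{-1}b^xa\in\langle b\rangle$ if and only if $n\mid x$. The \emph{Bass--Serre tree} $T$ has as vertices the cosets $g\langle b\rangle$, which we call \emph{$b$-lines} and which have a well-defined height $h(g)$, and as edges the cosets $g\langle b^n\rangle$, joining $g\langle b\rangle$ to $ga\langle b\rangle$. The vertex $g\langle b\rangle$ has $|n|\ge2$ neighbors one level up, namely $gb^ra\langle b\rangle$ with $r$ modulo $n$, and $m\ge1$ neighbors one level down, namely $gb^sa^{-1}\langle b\rangle$ with $s$ modulo $m$. So the valence is finite and at least $3$. We write $T(w,r)$ for the subtree spanned by the vertices within distance $r$ of $w$.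

Finally, $b\mapsto(x\mapsto x+1)$ and $a\mapsto(x\mapsto\frac nmx)$ define a homomorphism $\alpha\colon B\to\operatorname{Aff}(\mathbb R)$, since $\alpha(ab^ma^{-1})(x)=\frac nm(\frac mnx+m)=x+n$. The linear part of $\alpha(g)$ is $(n/m)^{h(g)}$.

\begin{lemma}\label{lem:BS}
\begin{enumerate}
\item[(B1)] If $c^{-1}b^xc=b^y$, then $y=x(m/n)^{h(c)}$.
\item[(B2)] $\langle a\rangle\cap g\langle b\rangle g^{-1}=1$ for all $g\in B$.
\item[(B3)] If $g\langle a\rangle g^{-1}\cap\langle a\rangle\neq1$, then $g\in\langle a\rangle$.
\item[(B4)] $|a^j|_B=|j|$, whereas $|b^N|_B=O(\log(2+|N|))$.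
\item[(B5)] Any two conjugates of $\langle b\rangle$ intersect in a subgroup of finite index in both, and $B$ is not virtually cyclic.
\end{enumerate}
\end{lemma}

\begin{proof}
(B1) The map $\alpha(c^{-1}b^xc)$ is the translation by $x(m/n)^{h(c)}$.

(B2) The height vanishes on $g\langle b\rangle g^{-1}$ and is injective on $\langle a\rangle$.

(B3) Comparing heights, $ga^jg^{-1}=a^j$ for some $j\neq0$. The vertices $a^s\langle b\rangle$, $s\in\mathbb Z$, form a line in $T$ on which the height is strictly monotone, and $a^j$ translates along it; it is the axis of $a^j$. As $g$ commutes with $a^j$, it preserves the axis, and it adds $t=h(g)$ to all heights. So $ga^{-t}$ fixes the axis pointwise. It fixes $\langle b\rangle$, so $ga^{-t}=b^x$; it fixes $a^s\langle b\rangle$, so $a^{-s}b^xa^s\in\langle b\rangle$ and $x(m/n)^s\in\mathbb Z$ by (B1), for all $s\ge0$. Since $|m/n|<1$, this forces $x=0$.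

(B4) The first claim holds because a generator changes the height by at most $1$. For the second write $N=nq+r$ with $0\le r<|n|$. Then $b^N=ab^{mq}a^{-1}b^r$, so $|b^N|_B\le|b^{mq}|_B+|n|+1$, and $|mq|\le|N|/\beta+m$. If $|N|\ge2m\beta/(\beta-1)$, this gives $|mq|\le\frac{\beta+1}{2\beta}|N|$. So after $O(\log(2+|N|))$ iterations the exponent is below $2m\beta/(\beta-1)$.

(B5) The conjugates of $\langle b\rangle$ are the vertex stabilizers of the locally finite tree $T$, and the stabilizer of one vertex has finite orbit on any other vertex. In a virtually cyclic group two infinite cyclic subgroups intersect nontrivially, while $\langle a\rangle\cap\langle b\rangle=1$.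
\end{proof}

The hypothesis $|m|\neq|n|$ enters in (B3) and (B4); both fail in $\mathbb Z^2$, the case $m=n=1$.

For $z\in B$ put $w(z)=z\langle b\rangle\in T$ and $\xi(z)=\alpha(z)(0)\in\mathbb R$. Then
\[
\xi(za)=\xi(z),\qquad \xi(zb)-\xi(z)=(n/m)^{h(z)} .
\]
So the points of a $b$-line $w$ have equally spaced $\xi$-coordinates with \emph{spacing} $\beta^{h(w)}$, and $z$ is determined by the pair $(w(z),\xi(z))$. We write $z=(w(z),\xi(z))$. The next lemma says that on bounded scales the metric of $B$ is the distance in $T$ together with the difference of $\xi$-coordinates measured in units of the local spacing.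

\begin{lemma}\label{lem:coord}
There is a function $\kappa_B$, depending only on $m,n$, such that for $z=(w,\xi)$ and $z'=(w',\xi')$ in $B$:
\begin{enumerate}
\item[(i)] if $d_B(z,z')\le r$, then $d_T(w,w')\le r$ and $|\xi-\xi'|\le r\beta^{h(w)+r}$;
\item[(ii)] if $d_T(w,w')\le r$, then $z$ is within $d_B$-distance $r(|n|+1)$ of the line $w'$;
\item[(iii)] if $d_T(w,w')\le r$ and $|\xi-\xi'|\le r\beta^{h(w)}$, then $d_B(z,z')\le\kappa_B(r)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Along a path of length at most $r$ from $z$ all heights are at most $h(w)+r$; each step moves $w$ by at most one edge and changes $\xi$ by at most $\beta^{h(w)+r}$.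

(ii) By the list of neighbors above, from any point of a line one reaches a prescribed adjacent line by at most $|n|$ steps $b$ and one step $a^{\pm1}$.

(iii) The path in (ii) stays at heights at most $h(w)+r$ and ends at a point of $w'$ whose $\xi$-coordinate differs from $\xi'$ by at most $(r+r|n|\beta^r)\beta^{h(w)}$. The spacing on $w'$ is at least $\beta^{h(w)-r}$, so at most $(r+r|n|\beta^r)\beta^r$ further steps $b^{\pm1}$ lead to $z'$.
\end{proof}

\begin{example}\label{ex:stretch}
For $\lambda\in[\frac12,2]$ let $f_\lambda(z)$ be a point of the line $w(z)$ whose $\xi$-coordinate is nearest to $\lambda\xi(z)$. If $d_B(z,z')\le1$, then by (i) the $\xi$-coordinates of $f_\lambda(z)$ and $f_\lambda(z')$ differ by at most $2\beta^{h(z)+1}+\frac12\beta^{h(z)}+\frac12\beta^{h(z)+1}\le 3\beta\cdot\beta^{h(z)}$, so $d_B(f_\lambda(z),f_\lambda(z'))$ is bounded by (iii). The compositions $f_{1/\lambda}f_\lambda$ and $f_\lambda f_{1/\lambda}$ move each point along its line by at most $\frac32$ times the spacing. Hence $f_\lambda$ is a quasi-isometry of $B$. As $f_\lambda(b^x)=b^y$ with $|y-\lambda x|\le\frac12$, the maps $f_\lambda$ are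 pairwise at infinite distance. There are only countably many maps $g\mapsto h\theta(g)$ with $h\in B$, $\theta\in\operatorname{Aut}(B)$, so all but countably many $f_\lambda$ are at infinite distance from all of them.
\end{example}

\section{The polygonal complex $X$}\label{sec:X}

\subsection{Construction}

We use the following standard facts \cite{BH}. A simply connected $2$-dimensional complex of unit squares is CAT(0) if the link of each vertex, a graph with edges of length $\pi/2$, has girth at least $4$. In a CAT(0) space two points are joined by a unique geodesic, so the fixed set of an isometry is convex, and local geodesics are geodesics. A concatenation of two geodesic segments in a square complex is a local geodesic if at the common point the two directions are at distance at least $\pi$ in the link.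

A \emph{$k$-gon of groups} with trivial face group assigns a group to each edge and each vertex of a $k$-gon, with an injective homomorphism from each edge group to the groups of its two endpoints. Its \emph{fundamental group} is the quotient of the free product of the vertex groups that identifies the two images of each edge group. It is \emph{developable} if the fundamental group acts on a simply connected polygonal complex, the \emph{development}, with the $k$-gon as strict fundamental domain, in such a way that the given groups inject and are the stabilizers of the corresponding cells. The groups determine in advance what the link of each point of the development has to be (the links of the \emph{local developments}), and a nonpositively curved complex of groups is developable \cite[Theorem~III.$\mathcal C$.4.17]{BH}.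

Take as vertex groups $B_i=\langle a_i,a_{i+1}\mid a_ia_{i+1}^{m_i}a_i^{-1}=a_{i+1}^{n_i}\rangle$ and as edge groups $\langle a_i\rangle\cong\mathbb Z$, embedded in $B_{i-1}$ as the subgroup $\langle b\rangle$ and in $B_i$ as the subgroup $\langle a\rangle$. The fundamental group is $\Gamma$. Subdivide the $k$-gon into $k$ unit squares by joining its center to the midpoints of its edges. The links in the local developments are the following.
\begin{itemize}
\item At the center: a cycle of length $k$. Its girth is at least $4$ because $k\ge4$.
\item At the midpoint of an edge: the complete bipartite graph with two vertices on one side (the half-edges) and $\langle a_i\rangle$ on the other (the segments to the centers). Its girth is $4$.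
\item At a vertex: the bipartite graph with vertex set $B_i/\langle a_i\rangle\sqcup B_i/\langle a_{i+1}\rangle$ and edge set $B_i$, the edge $g$ joining $g\langle a_i\rangle$ to $g\langle a_{i+1}\rangle$. Two edges $g\ne g'$ with the same endpoints would give $1\neq g^{-1}g'\in\langle a_i\rangle\cap\langle a_{i+1}\rangle$, against (B2). So the girth is at least $4$. (It is exactly $4$: the edges $1$, $b^n$, $b^na=ab^m$, $a$ form a cycle.)
\end{itemize}
Hence the $k$-gon of groups is nonpositively curved and developable. The groups $B_i$ inject into $\Gamma$, and $\Gamma$ acts on the development $X$, whose subdivision $X^\square$ into squares is CAT(0).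

The \emph{faces} of $X$ are $F_g$, $g\in\Gamma$, permuted simply transitively. The \emph{edges of type $i$} are the cosets $g\langle a_i\rangle$ and the \emph{vertices of type $i$} are the cosets $gB_i$, with stabilizers $g\langle a_i\rangle g^{-1}$ and $gB_ig^{-1}$. The faces containing a given edge or vertex are the $F_g$ with $g$ in that coset. The edge $e=g\langle a_i\rangle$ is directed from its \emph{tail} $gB_{i-1}$ to its \emph{head} $gB_i$. We say that $e$ is \emph{horizontal} at its tail, where it is a $b$-line, and \emph{vertical} at its head, where it is a coset of $\langle a\rangle$; the horizontal and the vertical edges at a vertex are the two sides of its bipartite link. We orient faces so that $\partial F_g=\sum_ig\langle a_i\rangle$. The action preserves types.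

The two halves of an edge are at distance $\pi$ in the link of the midpoint, so edges are geodesics, and by uniqueness of geodesics $X^{(1)}$ is a simple graph. It has no triangles: the type changes by $\pm1$ along an edge, and a sum of three signs is $\pm1$ or $\pm3$, which is nonzero modulo $k\ge4$.

\subsection{Intersections of stabilizers}

\begin{lemma}\label{lem:stab}
\begin{enumerate}
\item[(a)] If $e_1\neq e_2$ are edges with $\operatorname{Stab}(e_1)\cap\operatorname{Stab}(e_2)\neq1$, then they have the same tail.
\item[(b)] Let $u\neq v$ be vertices with $I=\operatorname{Stab}(u)\cap\operatorname{Stab}(v)\neq1$. Either $u,v$ are joined by an edge $e$ and $I=\operatorname{Stab}(e)$, or $u,v$ are the heads of edges $e_1,e_2$ with a common tail and $I$ has finite index in $\operatorname{Stab}(e_1)$. In both cases $I$ is infinite cyclic and fixes an edge at $u$.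
\item[(c)] $B_1\cap B_2=\langle a_2\rangle$, $B_2\cap B_3=\langle a_3\rangle$, $\bigcap_iB_i=1$, and $B_i\neq B_j$ as subgroups of $\Gamma$ for $i\neq j$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $1\neq\gamma\in\Gamma$. Since a face is a strict fundamental domain, the stabilizer of a point is the stabilizer of the cell of $X$ that contains it in its interior. Face stabilizers are trivial, so $\operatorname{Fix}(\gamma)$ is a subcomplex of $X^{(1)}$, and it is convex. So the geodesic between two fixed points runs through a finite sequence of edges fixed by $\gamma$, consecutive ones being distinct. Let two distinct edges at a vertex $p$ be fixed by $\gamma$. In $\operatorname{Stab}(p)\cong B$, one vertical and one horizontal edge have stabilizers with trivial intersection by (B2), and so do two distinct vertical edges by (B3). So both edges are horizontal at $p$: the vertex $p$ is the tail of both. A sequence of three edges would make both endpoints of the middle edge its tail. So the sequence has at most two edges, and if it has two, their common vertex is the tail of both.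

For (a) apply this to the midpoints of $e_1$ and $e_2$. For (b) apply it to $u$ and $v$: the geodesic from $u$ to $v$ is an edge $e$ or a path $e_1e_2$ through a common tail, and $I$ is its pointwise stabilizer, which is $\operatorname{Stab}(e)$ or $\operatorname{Stab}(e_1)\cap\operatorname{Stab}(e_2)$. In the second case the index is finite by (B5).

(c) The vertices $B_1,B_2$ are joined by the edge $\langle a_2\rangle$, which is the geodesic between them, so $B_1\cap B_2=\langle a_2\rangle$; the same argument gives $B_2\cap B_3=\langle a_3\rangle$. By (B2) in $B_2$, $\langle a_2\rangle\cap\langle a_3\rangle=1$. For $i\neq j$ the vertices $B_i,B_j$ have different types, so $B_i\cap B_j$ is cyclic by (b), while $B_i$ is not cyclic.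
\end{proof}

\subsection{Hyperplanes and a quadratic isoperimetric inequality}

We need to bound the number of faces of a $2$-chain by the number of edges in its boundary, whatever the size of the coefficients. Hyperplanes do this: they cut the problem into problems about $1$-chains in trees.

Call two edges of $X^\square$ \emph{parallel} if they are equivalent under the relation generated by being opposite sides of a square. For a parallelism class let $W$ be the graph whose vertices are the edges of the class and whose edges are the pairs (square, pair of opposite sides in the class). Map $W$ to $X^\square$ by sending vertices to midpoints and edges to midlines of squares. At the midpoint of an edge $\epsilon$ of $X^\square$, the midlines of two distinct squares containing $\epsilon$ are at distance $\pi$ in the link. So reduced paths of $W$ map to local geodesics, hence to geodesics, which have distinct endpoints. Therefore $W$ is a tree, the map is injective, and its image is convex. We identify $W$ with its image, the \emph{hyperplane dual to} the edges of the class. We record three consequences.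
\begin{itemize}
\item No square has both midlines in $W$, as they would cross at its center.
\item As $W$ is a tree, the edges dual to $W$ can be oriented so that opposite sides of each square crossed by $W$ are oriented in parallel: a \emph{transverse orientation}.
\item Two distinct hyperplanes meet only in centers of squares, and their intersection is convex, so they cross in at most one square.
\end{itemize}

Let $\Omega$ be a finite integral $2$-chain of $X$, regarded also as a chain of $X^\square$. Fix a transversely oriented hyperplane $W$. A square $q$ crossed by $W$ is the product $\mu_q\times J$ of its midline $\mu_q\subset W$ and a transversely oriented interval $J$. Orient $\mu_q$ arbitrarily, give $q$ the product orientation, and put $\Omega_W=\sum_q\Omega(q)\mu_q$, a finite $1$-chain of $W$ that does not depend on the orientations of the $\mu_q$. Let $\epsilon$ be an edge of $X^\square$ dual to $W$, with midpoint $p$. All squares containing $\epsilon$ are crossed by $W$, and $\partial(\mu_q\times J)=\partial\mu_q\times J-\mu_q\times\partial J$ shows that the incidence number of $q$ and $\epsilon$ is that of $\mu_q$ and $p$.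 Hence
\begin{equation}\label{eq:slice}
(\partial\Omega)(\epsilon)=(\partial\Omega_W)(p).
\end{equation}
The edges of $X^\square$ are halves of edges of $X$ and segments from centers to midpoints; the latter have coefficient $0$ in $\partial\Omega$.

\begin{proposition}\label{prop:iso}
Let $\Omega$ be a finite integral $2$-chain of $X$. Both hyperplanes crossing a square of $\operatorname{supp}\Omega$ are dual to half-edges in $\operatorname{supp}\partial\Omega$. If $\operatorname{supp}\partial\Omega$ has $\ell$ edges, then $\operatorname{supp}\Omega$ has at most $\ell^2$ faces. In particular $\partial\Omega=0$ implies $\Omega=0$.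
\end{proposition}

\begin{proof}
If no half-edge of $\operatorname{supp}\partial\Omega$ is dual to $W$, then $\partial\Omega_W=0$ by \eqref{eq:slice}. A finite $1$-cycle in a tree vanishes, so $W$ crosses no square of $\operatorname{supp}\Omega$. This is the first claim. At most $2\ell$ hyperplanes are dual to half-edges of $\operatorname{supp}\partial\Omega$, and each pair crosses in at most one square, so there are at most $2\ell^2$ squares; a face has $k\ge4$ of them.
\end{proof}

The same slicing shows that the faces of $X$ can be read off from the directed graph $X^{(1)}$.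

\begin{lemma}\label{lem:directed}
A closed edge path of $X$ that traverses each edge from tail to head has length at least $k$. If its length is $k$, it is the boundary of exactly one face.
\end{lemma}

\begin{proof}
The type increases by $1$ along a directed edge, so the length is a multiple of $k$. Let $\zeta$ be a directed closed path of length $k$. It has exactly one edge of each type, so it is nonzero as a chain, and $\zeta=\partial\Omega$ for a finite chain $\Omega\neq0$ because $X$ is simply connected.

In the square at the type-$i$ corner of a face, the head half of the type-$i$ edge is opposite to the segment from the center to the midpoint of the type-$(i+1)$ edge, and the tail half of the type-$(i+1)$ edge is opposite to the segment from the center to the midpoint of the type-$i$ edge. Give color $j\in\mathbb Z/k$ to the head halves of type $j-1$, to the segments ending on edges of type $j$, and to the tail halves of type $j+1$. Opposite sides of squares have the same color, so hyperplanes have a color, and a square at a type-$i$ corner is a crossing of the colors $i$ and $i+1$.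

For each $j$ the path $\zeta$ contains exactly two half-edges of color $j$. If $W$ is dual to one of them, then $\partial\Omega_W\neq0$ by \eqref{eq:slice}; its coefficients add up to $0$, so its support has at least two points, and $W$ is dual to both half-edges. So for each color $j$ exactly one hyperplane $W_j$ is dual to a half-edge of $\zeta$. By Proposition~\ref{prop:iso} each square of $\operatorname{supp}\Omega$ is a crossing of $W_j$ and $W_{j+1}$ for some $j$, so there are at most $k$ squares, and $\Omega$ is a multiple of a single face $F$. As $\zeta$ has coefficients $1$, we get $\zeta=\partial F$. If also $\zeta=\partial F'$, then $F-F'$ is a cycle, hence $0$.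
\end{proof}

\section{The complex $Y$ and its locally finite cycles}\label{sec:Y}

The complex $X$ is not locally finite, and a quasi-isometry of $\Gamma$ does not act on it a priori. We blow it up to a locally finite complex $Y$ with a free cocompact action, in which the cells of $X$ remain visible.

\subsection{Construction}

Let $K_i$ be the presentation $2$-complex of $\langle x_i,y_i\mid x_iy_i^{m_i}x_i^{-1}=y_i^{n_i}\rangle\cong B_i$, with vertex $p_i$. For each $i$ glue a cylinder $S^1\times[0,1]$ joining the loop $y_{i-1}$ of $K_{i-1}$ to the loop $x_i$ of $K_i$ and containing a segment $s_i$ from $p_{i-1}$ to $p_i$. Then glue a $k$-gon along $s_1\cdots s_k$. Contracting this embedded $k$-gon to a point gives a presentation complex with the relations of the $K_i$ and the relations $y_{i-1}=x_i$, so the fundamental group is $\Gamma$, with $x_i=y_{i-1}=a_i$. Let $Y$ be the universal cover. The lifts of the $k$-gon are indexed by $\Gamma$, and we name each vertex of $Y$ after the lift that contains it. The cells of $Y$, for $g\in\Gamma$ and $i\in\mathbb Z/k$, are: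
\begin{itemize}
\item vertices $(g,i)$;
\item \emph{$a$-edges} $\mathsf a_{g,i}\colon(g,i)\to(ga_i,i)$, \emph{$b$-edges} $\mathsf b_{g,i}\colon(g,i)\to(ga_{i+1},i)$, and \emph{segments} $s_{g,i}\colon(g,i-1)\to(g,i)$;
\item \emph{tiles} $\tau_{g,i}$, with boundary read from $(g,i)$ as $ab^ma^{-1}b^{-n}$, where $a=a_i$, $b=a_{i+1}$, $(m,n)=(m_i,n_i)$;
\item \emph{rectangles} $R_{g,i}$ with $\partial R_{g,i}=\mathsf b_{g,i-1}+s_{ga_i,i}-\mathsf a_{g,i}-s_{g,i}$;
\item \emph{faces} $F_g$ with $\partial F_g=\sum_is_{g,i}$.
\end{itemize}
For a vertex $v=gB_i$ of $X$, the vertices $(g',i)$ with $g'\in gB_i$, together with their $a$-edges, $b$-edges and tiles, form the \emph{vertex space} $Y_v$, a copy of the universal cover of $K_i$ because $B_i$ injects. Vertex spaces are pairwise disjoint. We also write $Y_v$ for the coset $gB_i\subset\Gamma$. For an edge $e=g\langle a_i\rangle$ of $X$ the rectangles $R_{ga_i^j,i}$, $j\in\mathbb Z$, form the \emph{strip} of $e$; it joins a line of $b$-edges in the vertex space of the tail to a line of $a$-edges in the vertex space of the head. Each cell $c$ has an \emph{origin} $o(c)\in\Gamma$, namely the element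 $g$ in its name. Exactly $2k+1$ cells of dimension $2$ have a given origin. When $i$ is clear we write $\tau_g$.

A \emph{locally finite chain} (lf chain) is a formal sum of oriented cells with arbitrary integer coefficients, possibly infinitely many nonzero. Since each cell of $Y$ meets finitely many cells, the boundary of an lf chain is defined. The coefficient of $c$ in $S$ is $S(c)$.

\begin{lemma}\label{lem:E}
Let $S$ be an lf $2$-cycle of $Y$. For all $g,i$, with $a=a_i$, $b=a_{i+1}$, $n=n_i$,
\begin{align}
S(R_{g,i})-S(R_{ga^{-1},i})&=S(F_g),\label{eq:E1}\\
S(\tau_{g,i})-S(\tau_{gb^{-n},i})&=S(R_{g,i}).\label{eq:E2}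
\end{align}
\end{lemma}

\begin{proof}
The segment $s_{g,i}$ occurs in $\partial F_g$, $\partial R_{g,i}$, $\partial R_{ga^{-1},i}$ with coefficients $1,-1,1$, and in no other boundary. The boundary of $\tau_g$ runs through $g,\ ga,\ gab^m=gb^na,\ gb^n$, so its $a$-edges are $\mathsf a_{g,i}$ with coefficient $1$ and $\mathsf a_{gb^n,i}$ with coefficient $-1$. Hence $\mathsf a_{g,i}$ occurs in $\partial\tau_g$, $\partial\tau_{gb^{-n}}$, $\partial R_{g,i}$ with coefficients $1,-1,-1$, and nowhere else.
\end{proof}

In words: along a strip of rectangles a cycle jumps exactly at faces, and along a row of tiles $\tau_{gb^{nx}}$, $x\in\mathbb Z$, it jumps exactly at rectangles.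

\begin{lemma}\label{lem:H}
The finite cellular chain complex of $Y$ has $H_1(Y)=0$ and $H_2(Y)=0$.
\end{lemma}

\begin{proof}
The complex $Y$ is simply connected. Let $S$ be a finite $2$-cycle. Send $F_g\mapsto F_g$, $s_{g,i}\mapsto g\langle a_i\rangle$, $(g,i)\mapsto gB_i$, and all other cells to $0$. This is a chain map $C_*(Y)\to C_*(X)$: the endpoints of an $a$- or $b$-edge have the same image, boundaries of tiles contain no segments, and $\partial R_{g,i}\mapsto ga_i\langle a_i\rangle-g\langle a_i\rangle=0$. So $\sum_gS(F_g)F_g$ is a finite $2$-cycle of $X$ and vanishes by Proposition~\ref{prop:iso}. By \eqref{eq:E1}, $S$ is constant on each strip, hence $0$ there; by \eqref{eq:E2} it is then constant on each infinite row of tiles, hence $0$.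
\end{proof}

\subsection{Cycles in a vertex space}

Let $V=Y_v$ with $v=g_0B_i$, and identify its vertex set with $B=B_i$ by $z\mapsto(g_0z,i)$. The tile $\tau_z$ has the corners $z,za$, with coordinate $\xi(z)$, and $zb^n,\ zab^m$, with coordinate $\xi(z)+n(n/m)^{h(z)}$. The row of tiles $\tau_{zb^{nx}}$, $x\in\mathbb Z$, corresponds to the edge $\varepsilon=z\langle b^n\rangle$ of $T$; its lower sides, from $zb^{nx}$ to $zb^{n(x+1)}$, cover the line $z\langle b\rangle$ exactly once, and its upper sides, from $zab^{mx}$ to $zab^{m(x+1)}$, cover $za\langle b\rangle$ exactly once. So $V$ is identified with $T\times\mathbb R$, the second coordinate being $\xi$, and the row of $\varepsilon$ is $\varepsilon\times\mathbb R$.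

A \emph{flow} on $T$ is an lf integral $1$-cycle: an integer on each oriented edge, changing sign with the orientation, with total inflow $0$ at each vertex. Let $Z(T)$ be the group of flows. For $\varphi\in Z(T)$ let $\varphi\times\mathbb R$ be the lf $2$-chain that gives the coefficient $\varphi(\varepsilon)$ to each tile of the row of $\varepsilon$, oriented as $\varepsilon\times(\text{increasing }\xi)$. For an oriented bi-infinite line $\ell\subset T$ let $\varphi_\ell$ be the unit flow along $\ell$, let $P_\ell=\ell\times\mathbb R$ be the corresponding \emph{plane}, and $[P_\ell]=\varphi_\ell\times\mathbb R$.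

\begin{lemma}\label{lem:flows}
The lf $2$-cycles of $Y$ supported in $V$ are exactly the chains $\varphi\times\mathbb R$, $\varphi\in Z(T)$.
\end{lemma}

\begin{proof}
The product orientation of $\tau_z$, for $\varepsilon$ directed upward, differs from the orientation fixed above by the sign of $n(n/m)^{h(z)}$, which is constant along the row. For a chain supported on tiles of $V$, the cycle condition at the $a$-edges is \eqref{eq:E2} with right side $0$: the chain is constant on each row, so it has the form $\varphi\times\mathbb R$ for a $1$-chain $\varphi$ of $T$. A $b$-edge of the line $w$ lies on exactly one tile of each row $\varepsilon\times\mathbb R$ with $w\in\varepsilon$, and by the formula for the boundary of a product its coefficient in $\partial(\varphi\times\mathbb R)$, for the orientation by increasing $\xi$, is $(\partial\varphi)(w)$.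
\end{proof}

\subsection{A cycle through one face, and why it is not a plane}\label{subsec:model}

The complex $Y$ has lf $2$-cycles that are not sums of cycles in vertex spaces.

\begin{example}\label{ex:pinwheel}
Let $k=4$ and $(m_i,n_i)=(1,2)$ for all $i$. In $Y_{B_i}$, with $a=a_i$, $b=a_{i+1}$, consider the quarter plane $\Theta_i=\sum_{j\ge0,\,x\ge0}\tau_{a^jb^{2x},i}$. In the $j$-th row the $a$-edges cancel except $\mathsf a_{a^j,i}$; the lower sides give $-\sum_{x\ge0}\mathsf b_{a^jb^x,i}$ and the upper sides give $+\sum_{x\ge0}\mathsf b_{a^{j+1}b^x,i}$. Summing over $j$,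
\[
\partial\Theta_i=\sum_{j\ge0}\mathsf a_{a_i^j,i}-\sum_{j\ge0}\mathsf b_{a_{i+1}^j,i},
\qquad
\partial\sum_{j\ge0}R_{a_i^j,i}=\sum_{j\ge0}\mathsf b_{a_i^j,i-1}-\sum_{j\ge0}\mathsf a_{a_i^j,i}-s_{1,i}.
\]
So $S=F_1+\sum_i\sum_{j\ge0}R_{a_i^j,i}+\sum_i\Theta_i$ is an lf $2$-cycle that contains exactly one face and meets four vertex spaces (Figure~\ref{fig:pinwheel}).
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!45] (-.4,-.4) rectangle (.4,.4);
\foreach \r in {0,90,180,270}{
\begin{scope}[rotate=\r]
\fill[gray!15] (-.4,.4) rectangle (.4,2.8);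
\foreach \j in {0,...,8}{\draw[thin] (-.4,.4+.3*\j)--(2.8,.4+.3*\j);}
\foreach \x in {1,1.6,2.2,2.8}{\draw[thin] (\x,.4)--(\x,.7);}
\foreach \x in {1.6,2.8}{\draw[thin] (\x,.7)--(\x,1);}
\draw[thin] (2.8,1)--(2.8,1.3);
\draw[very thick,->] (.4,.4)--(.4,3);
\end{scope}}
\node at (0,0) {$F_1$};
\node at (-.05,3.15) {$\langle a_1\rangle$};
\node at (3.3,.05) {$\langle a_2\rangle$};
\node at (.05,-3.15) {$\langle a_3\rangle$};
\node at (-3.3,-.05) {$\langle a_4\rangle$};
\end{tikzpicture}
\caption{A locally finite $2$-cycle of $Y$ for $k=4$ and all $(m_i,n_i)=(1,2)$: one face (dark), four half-strips of rectangles (light), and four quarter planes of tiles (white), one in each of four vertex spaces. Each half-strip is glued along a ray of $a$-edges (thick arrow) to one quarter plane and along a ray of $b$-edges to the preceding one. In a quarter plane the tiles double in width, in the coordinate $\xi$, from one row to the next.}\label{fig:pinwheel}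
\end{figure}

A quasi-isometry transports lf cycles, and the first stage of the proof amounts to showing that the image of a plane $[P_\ell]$ is not a cycle of this kind. The reason is visible in the example. Choose $\ell$ so that the height tends to $+\infty$ along both ends. Over an ascending ray the spacing $2^h$ grows. Consider a sequence of vertices of the plane over such a ray, with steps of bounded length, that visits each $b$-line at most a bounded number of times. By Lemma~\ref{lem:coord}(i), when it first reaches height $H$ its $\xi$-coordinate has changed by at most a constant times $\sum_{h<H}2^h=2^H$, which is a bounded number of spacings at that height. So two such sequences over the same ray come within bounded distance of each other at every large height. If $S$ were the image of $[P_\ell]$, the four half-strips would pull back to four sequences in $P_\ell$, and two of them would go to the same end of $\ell$. If the visits are bounded, two of the cosets $\langle a_1\rangle,\dots,\langle a_4\rangle$ come close infinitely often, so their stabilizers intersect nontrivially (Lemma~\ref{lem:CI}) and they have the same tail (Lemma~\ref{lem:stab});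 but the four tails are distinct.

Two things are missing in general: that the image of $[P_\ell]$ has finitely many faces, and that the sequences do not linger near one $b$-line. The second is a real issue, since each half-strip is itself a $b$-ray on one of its sides. Sections~\ref{sec:chain}--\ref{sec:count} supply both, by looking at the images of all planes of $V$ at once.

\section{Quasi-isometries act on cycles}\label{sec:chain}

Let $f\colon\Gamma\to\Gamma'$ be an $(L,A)$-quasi-isometry with quasi-inverse $\bar f$. The \emph{norm} of a finite chain is the sum of the absolute values of its coefficients.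

\begin{proposition}\label{prop:chain}
There are a uniform constant $D$ and chain maps $f_\#\colon C_*(Y)\to C_*(Y')$, $\bar f_\#\colon C_*(Y')\to C_*(Y)$ such that for each cell $c$ of $Y$ the chain $f_\#c$ has norm at most $D$ and is supported on cells $c'$ with $d(o(c'),f(o(c)))\le D$, and the same holds for $\bar f_\#$. Both maps extend to lf chains, and
\begin{equation}\label{eq:inverse}
\bar f_\#f_\#S=S,\qquad f_\#\bar f_\#S'=S'
\end{equation}
for all lf $2$-cycles $S$ of $Y$ and $S'$ of $Y'$.
\end{proposition}

\begin{proof}
In $Y'$ the vertices $(g,1)$ and $(ga'_i,1)$ are joined by a path of length at most $2k'+1$, through segments, one $a$-edge, and segments. So any two vertices whose origins are at distance at most $r$ are joined by a path of length bounded in terms of $r$. Moreover, for each $N$ there are, up to the action of $\Gamma'$, finitely many $1$-cycles of norm at most $N$ whose support has diameter at most $N$. Each bounds a finite $2$-chain because $H_1(Y')=0$; fix a filling for one representative of each orbit and translate it. The norms and diameters of these fillings are bounded in terms of $N$ and $\sigma'$. The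 same holds in $Y$.

Put $f_\#(g,i)=(f(g),1)$. The endpoints of an edge have origins at distance at most $1$, so their images are joined by a path of uniformly bounded length; let it be the image of the edge. For a $2$-cell $c$, the chain $f_\#\partial c$ is a $1$-cycle of uniformly bounded norm and diameter; let $f_\#c$ be its filling. Define $\bar f_\#$ in the same way.

As $d(\bar ff(g),g)\le2LA$, we can choose for each vertex $y$ of $Y$ a path $h_0(y)$ of bounded length with $\partial h_0(y)=\bar f_\#f_\#y-y$. For an edge $\epsilon$ the chain $\bar f_\#f_\#\epsilon-\epsilon-h_0\partial\epsilon$ is then a $1$-cycle of bounded norm and diameter; let $h_1(\epsilon)$ be its filling. For a $2$-cell $c$,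
\[
\partial(\bar f_\#f_\#c-c-h_1\partial c)=\bar f_\#f_\#\partial c-\partial c-\partial h_1\partial c=h_0\partial\partial c=0,
\]
so $\bar f_\#f_\#c-c=h_1\partial c$ by Lemma~\ref{lem:H}. A given cell occurs in the image of finitely many cells under each of $f_\#,\bar f_\#,h_1,\partial$, because preimages of balls under $f$ and $\bar f$ are finite. So these maps and the identities between them extend to lf chains, and $\bar f_\#f_\#S-S=h_1\partial S=0$ for an lf $2$-cycle $S$. The other identity is symmetric.
\end{proof}

\textbf{Setting for Sections~\ref{sec:chain}--\ref{sec:nofaces}.} Fix a vertex space $V=Y_{v_0}$ of $Y$, with vertex set identified with $B=\langle a_V,b_V\rangle$ and $V=T\times\mathbb R$ as above. Let $d_V$ be its intrinsic metric and $\beta>1$ its ratio. We regard the vertices of $V$ as elements of $\Gamma$ when applying $f$. There are $k$ types of vertex spaces, so uniform constants can be taken independent of $V$.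

For a $2$-cell $c'$ of $Y'$ define the homomorphism
\[
u_{c'}\colon Z(T)\to\mathbb Z,\qquad u_{c'}(\varphi)=\text{coefficient of }c'\text{ in }f_\#(\varphi\times\mathbb R).
\]
It records how all cycles of $V$ at once pass through $c'$. Since $f_\#(\varphi\times\mathbb R)$ is an lf cycle, \eqref{eq:E1} and \eqref{eq:E2} hold for the homomorphisms $u$. Call $c'$ \emph{essential} if $u_{c'}\neq0$, and put
\[
E=\{g\in\Gamma':F_g\text{ is essential}\}.
\]
The goal is to prove $E=\varnothing$.

A \emph{location} of a $2$-cell $c'$ of $Y'$ is a vertex $z$ of $V$ with $d(o(c'),f(z))\le D$. If $c'$ occurs in $f_\#\tau_z$ for a tile $\tau_z$ of $V$, then $z$ is a location of $c'$; so essential cells have locations. Uniformly boundedly many $2$-cells have a given location.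

\begin{lemma}\label{lem:loc}
There is a uniform function $\kappa$ such that for $2$-cells $c_1,c_2$ of $Y'$ with locations $z_1,z_2$:
\[
d(o(c_1),o(c_2))\le r\Rightarrow d_V(z_1,z_2)\le\kappa(r),\qquad d_V(z_1,z_2)\le r\Rightarrow d(o(c_1),o(c_2))\le\kappa(r).
\]
\end{lemma}

\begin{proof}
In the first case $d(z_1,z_2)\le L(r+2D+A)$, and Lemma~\ref{lem:proper} bounds $d_V$. In the second case $d(z_1,z_2)\le r$, so $d(o(c_1),o(c_2))\le Lr+A+2D$.
\end{proof}

For each essential $c'$ fix a location $z(c')$ and put $w(c')=w(z(c'))\in T$; for $g\in E$ write $z_g=z(F_g)$. Let $D_1=\kappa(0)+1$. If $c'$ occurs in $f_\#\tau_z$, then $d_V(z,z(c'))\le\kappa(0)$, so the edge of $T$ under $\tau_z$ lies in $T(w(c'),D_1)$. Hence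
\begin{equation}\label{eq:local}
u_{c'}(\varphi)\text{ depends only on the values of $\varphi$ on the edges of }T(w(c'),D_1).
\end{equation}
Because $T$ branches everywhere, a nonzero homomorphism with this locality property remembers where it lives. This is what one gains by considering all flows: for a single plane, equality of two coefficients says nothing about locations.

\begin{lemma}[Constancy principle]\label{lem:const}
If $u_{c_1}=u_{c_2}\neq0$, then $d_T(w(c_1),w(c_2))\le2D_1$.
\end{lemma}

\begin{proof}
Otherwise the subtrees $T_j=T(w(c_j),D_1)$ are disjoint. Let $\varphi\in Z(T)$. Each vertex at distance exactly $D_1$ from $w(c_1)$ has one edge in $T_1$ and, the valence being at least $3$, at least two edges leaving $T_1$. The connected set $T_2$ lies behind at most one of them. Choose another one and a ray starting with it. Let $\varphi'$ equal $\varphi$ on $T_1$, let it carry along each chosen ray the flux that arrives at its initial vertex, and let it vanish elsewhere. Then $\varphi'$ is a flow that vanishes on $T_2$, and \eqref{eq:local} gives $u_{c_1}(\varphi)=u_{c_1}(\varphi')=u_{c_2}(\varphi')=0$. So $u_{c_1}=0$, a contradiction.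
\end{proof}

\section{Essential rectangles are near essential faces}\label{sec:rect}

If a long piece of a strip is essential and meets no essential face, then $u$ is constant along it, and the constancy principle keeps its locations near one $b$-line $w$ of $V$. They then fill up a long interval of $w$, leaving no room for other cells located there. But \eqref{eq:E2} produces further essential cells on the vertical side of the strip; these are also held near $w$, and they move away from the strip. This contradiction is the content of the following lemma.

\begin{lemma}\label{lem:rect}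
There is a uniform constant $\Delta$ such that $E\cap\mathcal N_\Delta(g)\neq\varnothing$ whenever $R_{g,i}$ is essential.
\end{lemma}

\begin{proof}
Write $a=a'_i$, $b=a'_{i+1}$, $n'=n'_i$. Suppose that $R_{g,i}$ is essential and $E\cap\mathcal N_\Delta(g)=\varnothing$ for an integer $\Delta$. We derive a contradiction if $\Delta$ is at least a uniform bound. The constants $C_1,\dots,C_5$ and the function $\psi$ below are uniform and do not depend on $\Delta$.

\emph{Step 1: the strip follows a line.} By \eqref{eq:E1}, $u_{R_{ga^j,i}}=u_{R_{g,i}}$ for $|j|\le\Delta$. Put $\zeta_j=z(R_{ga^j,i})$ and $w=w(\zeta_0)=\{\zeta_0b_V^x\}$. By Lemmas~\ref{lem:const} and~\ref{lem:coord}(ii) there are integers $p_j$, with $p_0=0$, such that $d_V(\zeta_j,\zeta_0b_V^{p_j})\le C_1$. By Lemma~\ref{lem:loc}, $|b_V^{p_{j+1}-p_j}|_B\le\kappa(1)+2C_1$, so $|p_{j+1}-p_j|\le C_2$ for some $C_2\ge1$ by Lemma~\ref{lem:proper}. Conversely, if $|p_j-p_l|\le r$, then $d_V(\zeta_j,\zeta_l)\le r+2C_1$, so $|a^{j-l}|\le\kappa(r+2C_1)$ and $|j-l|\le\psi(r)$ by Lemma~\ref{lem:proper}.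

\emph{Step 2: it fills an interval. For each $K$ there is a uniform $N(K)$ such that, if $\Delta\ge N(K)$, every integer in $[-K,K]$ is within $C_2$ of some $p_j$, $|j|\le N(K)$.} Let $N_1=\psi(C_2)+1$, $K_1=K+C_2N_1+C_2$, and $N=N(K)=\psi(K_1)+1$. Then $|p_{N}|,|p_{-N}|>K_1$. Suppose $p_N$ and $p_{-N}$ are both positive. The sequences $p_0,p_1,\dots,p_N$ and $p_0,p_{-1},\dots,p_{-N}$ have steps at most $C_2$, so each has a term in $(C_2N_1,C_2N_1+C_2]$, say $p_j$ and $p_{j'}$, and $j>N_1$, $j'<-N_1$ because $|p_l|\le C_2|l|$. Then $|p_j-p_{j'}|\le C_2$ while $j-j'>\psi(C_2)$, against Step~1. Reversing all signs excludes that both are negative. So the sequence $p_{-N},\dots,p_N$ passes from one side of $[-K,K]$ to the other with steps at most $C_2$.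

\emph{Step 3: a second sequence of essential cells near $w$.} By \eqref{eq:E2}, one of $\tau_g,\tau_{gb^{-n'}}$ (of type $i$) is essential. In the first case put $y=n'$ and $t_x=\tau_{gb^{yx}}$; in the second put $y=-n'$ and $t_x=\tau_{gb^{y(x+1)}}$, for $x\ge0$. In both cases $t_0$ is essential, and \eqref{eq:E2} gives $u_{t_x}-u_{t_{x-1}}=\pm u_{R_{gb^{yx},i}}$ for $x\ge1$. Let $x^*\in\{1,2,\dots\}\cup\{\infty\}$ be the least $x\ge1$ such that $R_{gb^{yx},i}$ is essential, and $g^*=gb^{yx^*}$ if $x^*<\infty$. Define
\[
c_l=t_l\quad(0\le l<x^*),\qquad c_l=R_{g^*a^{l-x^*},i}\quad(l\ge x^*):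
\]
we follow the row of tiles until it meets an essential rectangle, and then follow the strip of that rectangle. Let $l\le\Delta/|n'|$. If $l<x^*$, then $u_{c_l}=u_{t_0}\neq0$. If $l\ge x^*$, then $d(g,g^*a^j)\le|n'|x^*+j\le\Delta$ for $1\le j\le l-x^*$, so these elements are not in $E$ and $u_{c_l}=u_{R_{g^*,i}}\neq0$ by \eqref{eq:E1}. Also $d(o(c_0),g)\le|n'|$ and $d(o(c_l),o(c_{l+1}))\le|n'|$. Using Lemma~\ref{lem:loc} from $R_{g,i}$ to $t_0$ and from $t_{x^*-1}$ to $R_{g^*,i}$, and Lemma~\ref{lem:const} within the tiles and within the rectangles, we get $d_T(w(c_l),w)\le2\kappa(|n'|)+4D_1$. As in Step~1 there are integers $q_l$ with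
\[
d_V(z(c_l),\zeta_0b_V^{q_l})\le C_3,\qquad|q_0|\le C_4,\qquad|q_{l+1}-q_l|\le C_4 .
\]

\emph{Step 4: counting.} Put $C_5=\kappa(C_1+C_2+C_3)$, let $M$ be the number of elements of the ball $\mathcal N_{C_5}(1)\subset\Gamma'$, let $K=C_4(2M+1)$, and assume $\Delta\ge\max(N(K),2|n'|M)$. For $0\le l\le2M$ we have $|q_l|\le K$, so by Step~2 there is $j_l$ with $d_V(z(c_l),\zeta_{j_l})\le C_3+C_2+C_1$. Then $\gamma_l=a^{-j_l}g^{-1}o(c_l)$ lies in $\mathcal N_{C_5}(1)$.

If $x^*>M$, consider $l=0,\dots,M$. Here $\gamma_l=a^{-j_l}b^{y(l+\delta)}$ with $\delta\in\{0,1\}$ fixed. An equality $\gamma_l=\gamma_{l'}$ gives $a^{j_{l'}-j_l}=b^{y(l'-l)}$, so $l=l'$ by (B2). We obtain $M+1$ distinct elements of $\mathcal N_{C_5}(1)$, which is absurd.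

If $x^*\le M$, consider $l=x^*,\dots,x^*+M$. Here $\gamma_l=a^{-j_l}b^{yx^*}a^{l-x^*}$. An equality $\gamma_l=\gamma_{l'}$ with $l\neq l'$ gives $b^{yx^*}a^{l-l'}b^{-yx^*}=a^{j_l-j_{l'}}$, so $b^{yx^*}\in\langle a\rangle$ by (B3), against (B2) since $yx^*\neq0$. Again there are $M+1$ distinct elements. Taking the maximum over $i$ gives $\Delta$.
\end{proof}

\section{Counting essential faces}\label{sec:count}

We now bound the number of essential faces located near a given $b$-line. The tool is a comparison of two isoperimetric behaviors. In a plane $P_\ell$ whose height tends to $+\infty$ at both ends, an interval of $J$ points on a $b$-line is enclosed by a box whose frontier has only $O(\log J)$ vertices, while in $X'$ a boundary with $O(\log J)$ edges encloses only $O((\log J)^2)$ faces. So essential faces are sparse; and once they are sparse, the side walls of the box can be moved away from them, which improves the bound to a constant.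

\subsection{Rising lines}

For $w_0\in T$ and an integer $r\ge1$, the leaves of $T(w_0,r)$ are the vertices at distance $r$ from $w_0$. A leaf has at least two upward edges, since $|n|\ge2$, and only one edge in $T(w_0,r)$; so an \emph{ascending ray}, along which the height increases by $1$ at each step, starts at the leaf and leaves the ball. For each pair of distinct leaves choose one oriented line $\ell$ consisting of the path between them and two such rays. Let $\mathcal L(w_0,r)$ be the set of these lines. Its cardinality is bounded in terms of $r$, and each $\ell$ has at most $2r+3$ vertices of a given height.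

\begin{lemma}\label{lem:detect}
If $c'$ is essential, $d_T(w(c'),w_0)\le r_1$ and $r\ge r_1+D_1$, then $u_{c'}(\varphi_\ell)\neq0$ for some $\ell\in\mathcal L(w_0,r)$.
\end{lemma}

\begin{proof}
Let $u_{c'}(\varphi)\neq0$. The restriction of $\varphi$ to the finite tree $T(w_0,r)$ is a $1$-chain whose boundary is supported on the leaves and has total sum $0$. That boundary is an integral combination of differences of two leaves, and a $1$-chain in a finite tree is determined by its boundary. So $\varphi$ agrees on $T(w_0,r)$ with an integral combination $\sum_\ell j_\ell\varphi_\ell$, and $0\neq u_{c'}(\varphi)=\sum_\ell j_\ell u_{c'}(\varphi_\ell)$ by \eqref{eq:local}.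
\end{proof}

Fix $\ell\in\mathcal L(w_0,r)$. Call a $2$-cell $c'$ \emph{$\ell$-essential} if $u_{c'}(\varphi_\ell)\neq0$. Such a cell occurs in $f_\#\tau_z$ for a tile of $P_\ell$, so it has a location in $P_\ell$; fix one and call it $z^\ell(c')$. Put $\kappa_0=\kappa(\Delta)$. Lemmas~\ref{lem:rect} and~\ref{lem:loc} give:
\begin{equation}\label{eq:near}
\begin{gathered}
\text{if $R$ is an $\ell$-essential rectangle, there is $g\in E$ with}\\
d(g,o(R))\le\Delta\quad\text{and}\quad d_V(z_g,z^\ell(R))\le\kappa_0 .
\end{gathered}
\end{equation}

\subsection{Boxes and their frontiers}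

For a finite segment $\ell_0\subset\ell$ and reals $\xi_-<\xi_+$, the \emph{box} $Q=\ell_0\times[\xi_-,\xi_+]$ is the finite set of vertices $(w,x)$ of $P_\ell$ with $w\in\ell_0$ and $\xi_-\le x\le\xi_+$. Let $C_0$ be a uniform integer with $C_0\ge\kappa(1)\beta^{\kappa(1)}$. The \emph{frontier} $\operatorname{Fr}(Q)$ is the union of two sets of vertices $(w,x)$ of $P_\ell$:
\begin{itemize}
\item the \emph{end part}: $w$ is within $C_0$ of an endpoint of $\ell_0$, and $\xi_--C_0\beta^{h(w)}\le x\le\xi_++C_0\beta^{h(w)}$;
\item the \emph{side part}: $w\in\ell_0$, and $|x-\xi_+|\le C_0\beta^{h(w)}$ or $|x-\xi_-|\le C_0\beta^{h(w)}$.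
\end{itemize}
The side part has at most $2(2C_0+1)$ vertices on each line $w$, and the end part lies on at most $2(2C_0+1)$ lines.

Let $z=(w,x)\in Q$ and $z'=(w',x')\in P_\ell\setminus Q$ be vertices with $d_V(z,z')\le\kappa(1)$. \emph{Then $z,z'\in\operatorname{Fr}(Q)$.} Indeed, Lemma~\ref{lem:coord}(i), applied from $z$ and from $z'$, gives $d_T(w,w')\le C_0$ and $|x-x'|\le C_0\min(\beta^{h(w)},\beta^{h(w')})$. If $w'\notin\ell_0$, an endpoint of $\ell_0$ lies between $w$ and $w'$, and both points are in the end part. If $w'\in\ell_0$, one of $\xi_\pm$ lies between $x$ and $x'$, and both points are in the side part.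

To a box we attach the finite $2$-chain of $X'$
\[
\Omega_Q=\sum u_{F_g}(\varphi_\ell)\,F_g,\qquad\text{summed over the $\ell$-essential $F_g$ with }z^\ell(F_g)\in Q .
\]

\begin{lemma}\label{lem:bdry}
For every edge $e\in\operatorname{supp}\partial\Omega_Q$ the strip of $e$ contains an $\ell$-essential rectangle $R$ with $z^\ell(R)\in\operatorname{Fr}(Q)$.
\end{lemma}

\begin{proof}
Let $e=g\langle a'_i\rangle$, and write $R_j=R_{ga_i'^j,i}$, $F_j=F_{ga_i'^j}$, $s(j)=u_{R_j}(\varphi_\ell)$. The faces containing $e$ are the $F_j$, and $u_{F_j}(\varphi_\ell)=s(j)-s(j-1)$ by \eqref{eq:E1}; call this the jump at $j$. So $(\partial\Omega_Q)(e)$ is the sum of the nonzero jumps at those $j$ with $z^\ell(F_j)\in Q$.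

Split $\{j:s(j)\neq0\}$ into maximal intervals $[p,q]$, possibly infinite, called runs. The intervals $[p,q+1]$ are pairwise disjoint, each $j$ with nonzero jump lies in one of them, and for a finite run the jumps over $[p,q+1]$ add up to $s(q+1)-s(p-1)=0$. As $(\partial\Omega_Q)(e)\neq0$, there is a run with a nonzero jump at some $j$ located in $Q$, such that the run is infinite or has a nonzero jump at some $j'$ not located in $Q$. Consider the sequence $F_j,R_j,\dots,R_{j'-1},F_{j'}$ if $j'>j$, the sequence $F_j,R_{j-1},\dots,R_{j'},F_{j'}$ if $j'<j$, and in the infinite case $F_j,R_j,R_{j+1},\dots$ or $F_j,R_{j-1},R_{j-2},\dots$ according to the direction in which the run is infinite. All its rectangles belong to the run, so all terms are $\ell$-essential. Consecutive origins are at distance at most $1$, so consecutive locations are at $d_V$-distance at most $\kappa(1)$. The first term is located in $Q$ and some term is not; in the infinite case this is because $Q$ is finite and finitely many cells have a given location. So two consecutive terms, at least one of them a rectangle, are located one inside and one outside $Q$, and both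 locations are in $\operatorname{Fr}(Q)$.
\end{proof}

A rectangle determines its strip, and boundedly many rectangles have a given location. So Lemma~\ref{lem:bdry} and Proposition~\ref{prop:iso} give a uniform $C_0'$ with
\begin{equation}\label{eq:count}
\#\operatorname{supp}\Omega_Q\le\bigl(C_0'\cdot\#\{z\in\operatorname{Fr}(Q):z=z^\ell(R)\text{ for an $\ell$-essential rectangle }R\}\bigr)^2 .
\end{equation}

\subsection{Sparse, then finite}

In this subsection constants may depend on $r$ as well as on the uniform data.

\begin{lemma}\label{lem:log}
For every $r\ge1$ there is $C_r$ such that for all $w_0\in T$, $x_0\in\mathbb R$ and $J\ge2$,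
\[
\#\{g\in E:\ d_T(w(z_g),w_0)\le r,\ |\xi(z_g)-x_0|\le J\beta^{h(w_0)}\}\le C_r(\log J)^2 .
\]
\end{lemma}

\begin{proof}
Let $r'=r+\kappa(0)+D_1$ and $h_0=h(w_0)$. By Lemma~\ref{lem:detect} it suffices to bound, for each $\ell\in\mathcal L(w_0,r')$, the number of such $g$ for which $F_g$ is $\ell$-essential. For these $d_V(z_g,z^\ell(F_g))\le\kappa(0)$, so by Lemma~\ref{lem:coord}(i) the vertex $w(z^\ell(F_g))$ lies in $T(w_0,r')$ and $|\xi(z^\ell(F_g))-x_0|\le C'J\beta^{h_0}$ with $C'=1+\kappa(0)\beta^{r'}$. Let $\ell_0$ consist of $\ell\cap T(w_0,r')$ and $\lceil\log_\beta J\rceil+r'$ further steps on each ray, and let $\xi_\pm=x_0\pm C'J\beta^{h_0}$. All faces to be counted are in $\operatorname{supp}\Omega_Q$.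

The endpoints of $\ell_0$ have height at least $h_0+\log_\beta J$. So on a line $w$ of the end part the spacing satisfies $\beta^{h(w)}\ge J\beta^{h_0-C_0}$, and the interval of length $2C'J\beta^{h_0}+2C_0\beta^{h(w)}$ contains at most $2C'\beta^{C_0}+2C_0+1$ vertices. The segment $\ell_0$ has at most $4r'+3+2\log_\beta J$ vertices, which bounds the side part. So $\#\operatorname{Fr}(Q)=O(\log J)$, and \eqref{eq:count} concludes.
\end{proof}

\begin{proposition}\label{prop:finite}
For every $r\ge1$ there are constants $C_r',C_r''$ such that for all $w_0\in T$:
\begin{enumerate}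
\item[(a)] for each $\ell\in\mathcal L(w_0,r)$ there are at most $C_r'$ $\ell$-essential faces;
\item[(b)] $\#\{g\in E:d_T(w(z_g),w_0)\le r\}\le C_r''$.
\end{enumerate}
\end{proposition}

\begin{proof}
Part (b) follows from (a) for the radius $r+D_1$, by Lemma~\ref{lem:detect}. For (a), let $H\ge h(w_0)+r$ be an integer, $J=\beta^H$, and $\ell_0=\{w\in\ell:h(w)\le H\}$. This is a segment containing $\ell\cap T(w_0,r)$, and both endpoints have height $H$. We look for $\xi_+\in[J,2J]$ and $\xi_-\in[-2J,-J]$ such that the side part contains no location of an $\ell$-essential rectangle, except near the top.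

Put $C_1=C_0+\kappa_0\beta^{\kappa_0}$. Let $R$ be $\ell$-essential with $z^\ell(R)=(w,x)$ and $|x-\xi_+|\le C_0\beta^{h(w)}$. By \eqref{eq:near} and Lemma~\ref{lem:coord}(i) there is $g\in E$ with
\begin{equation}\label{eq:forbid}
d_T(w(z_g),w)\le\kappa_0,\qquad|\xi(z_g)-\xi_+|\le C_1\beta^{h(w)} .
\end{equation}
Say that $w$ \emph{forbids} a value $\xi_+\in[J,2J]$ if \eqref{eq:forbid} holds for some $g\in E$. Let $h(w)=H-t$ with $t\ge0$. An element $g$ as in \eqref{eq:forbid} has $|\xi(z_g)-\frac32J|\le(\frac12\beta^t+C_1)\beta^{h(w)}$. By Lemma~\ref{lem:log} with center $w$, radius $\kappa_0$, $x_0=\frac32J$, and $\frac12\beta^t+C_1+2$ in place of $J$, there are at most $C_2(1+t)^2$ such $g$, with $C_2$ uniform. Each forbids an interval of length at most $2C_1\beta^{h(w)}=2C_1J\beta^{-t}$. So the values forbidden by the vertices $w\in\ell$ with $h(w)\le H-t_0$ form a set of measure at most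
\[
(2r+3)\,2C_1C_2\,J\sum_{t\ge t_0}\beta^{-t}(1+t)^2 .
\]
As $\beta>1$ the series converges, and this is less than $J$ for a suitable $t_0=t_0(r)$, independent of $H$. Choose $\xi_+\in[J,2J]$ not forbidden by these vertices. The same argument with $x_0=-\frac32J$ gives $\xi_-\in[-2J,-J]$.

For this box, a vertex of $\operatorname{Fr}(Q)$ that is the location of an $\ell$-essential rectangle lies in the side part at a height in $(H-t_0,H]$, or in the end part. There are at most $(2r+3)t_0\cdot2(2C_0+1)$ vertices of the first kind. On a line $w$ of the end part the spacing is at least $J\beta^{-C_0}$, and the interval of length at most $4J+2C_0\beta^{h(w)}$ contains at most $4\beta^{C_0}+2C_0+1$ vertices. By \eqref{eq:count}, $\#\operatorname{supp}\Omega_Q\le C_r'$ with $C_r'$ independent of $H$. Any finite set of $\ell$-essential faces has its locations in $Q$ when $H$ is large, so it has at most $C_r'$ elements.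
\end{proof}

\section{There are no essential faces}\label{sec:nofaces}

We can now carry out the argument sketched in Section~\ref{subsec:model}.

\begin{proposition}\label{prop:none}
$E=\varnothing$, and no rectangle of $Y'$ is essential.
\end{proposition}

\begin{proof}
The second claim follows from the first by Lemma~\ref{lem:rect}. Suppose $g_0\in E$. By Lemma~\ref{lem:detect} there is $\ell\in\mathcal L(w(z_{g_0}),D_1)$ such that $\Omega=\sum_gu_{F_g}(\varphi_\ell)F_g\neq0$. This chain of $X'$ is finite by Proposition~\ref{prop:finite}(a), so $\partial\Omega\neq0$ by Proposition~\ref{prop:iso}.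

\emph{Step 1: each boundary edge gives a sequence in $P_\ell$.} Let $e=g\langle a'_i\rangle\in\operatorname{supp}\partial\Omega$ and $s(j)=u_{R_{ga_i'^j,i}}(\varphi_\ell)$. By \eqref{eq:E1} the function $s$ has finitely many jumps, and their sum $(\partial\Omega)(e)$ is the difference of the values of $s$ near $+\infty$ and near $-\infty$. So one of these values is nonzero: toward one end of the strip all rectangles are $\ell$-essential. Enumerate them as $R^0,R^1,\dots$ going to that end, and let $z_j=z^\ell(R^j)=(w_j,x_j)$. Then $d_V(z_j,z_{j+1})\le\kappa(1)$.

\emph{Step 2: each vertex of $\ell$ is visited boundedly often.} If $w_j=w$, then \eqref{eq:near} gives $g'\in E$ with $d(g',o(R^j))\le\Delta$ and $d_T(w(z_{g'}),w)\le\kappa_0$. There are at most $C''_{\kappa_0}$ such $g'$ by Proposition~\ref{prop:finite}(b), and each is within $\Delta$ of at most $\#\mathcal N_\Delta(1)$ of the distinct elements $o(R^j)$. So $\#\{j:w_j=w\}\le C_1$ with $C_1$ uniform.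

\emph{Step 3: the drift of $\xi$.} The sequence $w_j$ leaves every finite subset of $\ell$ and has steps at most $\kappa(1)$, so it converges to one end of $\ell$ and lies on the corresponding ascending ray for $j\ge j_1$. For $H>h(w_{j_1})$ let $j(H)>j_1$ be the first index with $h(w_{j(H)})\ge H$; this height lies in $[H,H+\kappa(1)]$. A step starting at height $h$ changes $x_j$ by at most $C_0\beta^h$, and each height occurs at one vertex of the ray, so
\[
|x_{j(H)}-x_{j_1}|\le\sum_{h<H}C_1C_0\beta^h=\frac{C_1C_0}{\beta-1}\,\beta^H=:C_2\beta^H .
\]

\emph{Step 4: same end implies same tail.} Let $e\neq\tilde e$ be edges of $\operatorname{supp}\partial\Omega$ whose sequences $z_j,\tilde z_j$ converge to the same end. For large $H$ the points $z_{j(H)}$ and $\tilde z_{\tilde\jmath(H)}$ lie over vertices of the same ascending ray with heights in $[H,H+\kappa(1)]$, and their $\xi$-coordinates differ by at most $2C_2\beta^H+|x_{j_1}-\tilde x_{\tilde\jmath_1}|\le(2C_2+1)\beta^H$. By Lemma~\ref{lem:coord}(iii) their distance is bounded independently of $H$, and by Lemma~\ref{lem:loc} so is the distance between $o(R^{j(H)})\in e$ and $o(\tilde R^{\tilde\jmath(H)})\in\tilde e$.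 As $j(H)\to\infty$, infinitely many points of the coset $e$ lie in a neighborhood of the coset $\tilde e$. By Lemma~\ref{lem:CI}(a), $\operatorname{Stab}(e)\cap\operatorname{Stab}(\tilde e)$ is infinite, and by Lemma~\ref{lem:stab}(a) the edges have the same tail.

\emph{Step 5: a cycle cannot have only two tails.} Since $\ell$ has two ends, there are vertices $v_+,v_-$ of $X'$ such that every edge of $\operatorname{supp}\partial\Omega$ has tail $v_+$ or $v_-$. The nonzero finite $1$-cycle $\partial\Omega$ has a support without leaves, which therefore contains a simple cycle, of length at least $4$ because $X'^{(1)}$ is a simple graph without triangles. A vertex lies on at most two edges of a simple cycle, and each edge contains $v_+$ or $v_-$. So the length is $4$, $v_+\neq v_-$, and no edge contains both; the cycle is $v_+,q_1,v_-,q_2$ with four distinct vertices, and $q_1,q_2$ are the heads of its edges. The two edges at $q_1$ are distinct and vertical there, so they are on the same side of the bipartite link of $q_1$, at distance at least $\pi$. Hence the path $v_+,q_1,v_-$ is a local geodesic, so a geodesic, and the same argument applies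 to $v_+,q_2,v_-$. This contradicts the uniqueness of geodesics in $X'$.
\end{proof}

\section{Vertex cosets are preserved}\label{sec:vertex}

By Proposition~\ref{prop:none} and Lemma~\ref{lem:flows}, $f_\#$ sends an lf $2$-cycle of a vertex space of $Y$ to a chain supported on tiles, that is, to a sum $\sum_vS_v$ with $S_v$ supported in $Y'_v$. As vertex spaces are disjoint, each $S_v$ is a cycle. The same holds for $\bar f_\#$. It remains to see that only one vertex space occurs; for this we send each $S_v$ back by $\bar f_\#$.

\begin{lemma}\label{lem:noplane}
Let $u\neq v_0$ be vertices of $X$. A nonzero lf $2$-cycle of $Y_u$ has tiles whose origins are arbitrarily far from the coset $Y_{v_0}$.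
\end{lemma}

\begin{proof}
Let $T_u$ be the tree of $Y_u$, and suppose that the cycle $\varphi\times\mathbb R\neq0$ has all origins in a neighborhood of $Y_{v_0}$. The support of the flow $\varphi$ has no leaves, so it contains a bi-infinite line $\ell_1$. Each vertex of $\ell_1\times\mathbb R$ lies on a tile of the cycle, so the vertex set $Z$ of $\ell_1\times\mathbb R$ lies in $Y_u\cap\mathcal N_r(Y_{v_0})$ for some $r$. Let $I=\operatorname{Stab}(u)\cap\operatorname{Stab}(v_0)$ and $z_1\in Y_u$. By Lemma~\ref{lem:CI}(a), $Z$ lies in a neighborhood of $I$, hence of $Iz_1\subset Y_u$, as $d(x,xz_1)=|z_1|$. By Lemma~\ref{lem:proper} there is $r'$ such that each point of $Z$ is within intrinsic distance $r'$ of $Iz_1$. By Lemma~\ref{lem:stab}(b), $I$ is trivial or fixes an edge of $X$ at $u$.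

If $I$ is trivial or fixes a horizontal edge at $u$, it fixes a vertex of $T_u$. Then $Iz_1$ has bounded projection to $T_u$, and so has $Z$ by Lemma~\ref{lem:coord}(i); but $Z$ projects onto $\ell_1$. If $I$ fixes a vertical edge at $u$, it lies in a conjugate of $\langle a\rangle$ in $\operatorname{Stab}(u)\cong B$, on which the height is injective, so $Iz_1$ has at most one point at each height. A $b$-line in $Z$ has constant height, so it lies in the $r'$-neighborhood of at most $2r'+1$ points; but it is infinite.
\end{proof}

\begin{lemma}\label{lem:farapart}
If $u,v$ are vertices of $X$ and $Y_v\subset\mathcal N_r(Y_u)$ for some $r$, then $u=v$.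
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:CI}(c), $I=\operatorname{Stab}(u)\cap\operatorname{Stab}(v)$ has finite index in $\operatorname{Stab}(v)$, which is not virtually cyclic by (B5). If $u\neq v$, then $I$ is cyclic by Lemma~\ref{lem:stab}(b).
\end{proof}

\begin{proposition}\label{prop:vertex}
There are a uniform constant $D_2$ and mutually inverse bijections $f_X$, $\bar f_X$ between the vertex sets of $X$ and $X'$ such that $f(Y_v)\subset\mathcal N_{D_2}(Y'_{f_X(v)})$ and $\bar f(Y'_{v'})\subset\mathcal N_{D_2}(Y_{\bar f_X(v')})$ for all vertices $v$ of $X$ and $v'$ of $X'$.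
\end{proposition}

\begin{proof}
Fix $V=Y_{v_0}=T\times\mathbb R$, let $\ell\subset T$ be any oriented line, and write $f_\#[P_\ell]=\sum_vS_v$.

\emph{One vertex space for each plane.} The cycle $\bar f_\#S_v$ is a sum of cycles of vertex spaces of $Y$. By the displacement bounds of Proposition~\ref{prop:chain}, the origins of its tiles lie in a neighborhood of the vertex set of $P_\ell\subset Y_{v_0}$. By Lemma~\ref{lem:noplane}, $\bar f_\#S_v$ is supported in $V$, so it equals $\varphi\times\mathbb R$, and by Lemmas~\ref{lem:proper} and~\ref{lem:coord}(i) the support of $\varphi$ lies in a neighborhood of $\ell$ in $T$. Let $\varepsilon$ be an edge not on $\ell$. The component of $T\setminus\varepsilon$ that does not contain $\ell$ meets this neighborhood in a finite set, and adding the conservation laws at its vertices gives $\varphi(\varepsilon)=0$. So $\varphi$ is supported on $\ell$ and is constant there: $\bar f_\#S_v=\eta_v[P_\ell]$ with $\eta_v\in\mathbb Z$. By \eqref{eq:inverse}, $S_v=\eta_vf_\#[P_\ell]$, and $f_\#[P_\ell]\neq0$. If $S_v\neq0$, then $f_\#[P_\ell]$ has the same support as $S_v$, inside $Y'_v$. So exactly one $S_v$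 is nonzero; call the vertex $v(\ell)$. It does not depend on the orientation of $\ell$.

\emph{The same vertex space for all planes.} For distinct ends $\omega,\omega'$ of $T$ let $\omega\omega'$ be the line from $\omega$ to $\omega'$. For three distinct ends, $\varphi_{\omega_1\omega_2}+\varphi_{\omega_2\omega_3}=\varphi_{\omega_1\omega_3}$. If $v(\omega_1\omega_2)\neq v(\omega_2\omega_3)$, then $f_\#[P_{\omega_1\omega_3}]$ would have nonzero components in two vertex spaces. So lines with a common end have the same $v$, and for four distinct ends $v(\omega_1\omega_2)=v(\omega_1\omega_3)=v(\omega_3\omega_4)$. Let $f_X(v_0)$ be the common value.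

\emph{The inclusion.} Let $z$ be a vertex of $V$. The edge of $T$ under $\tau_z$ lies on some line $\ell$. Since $\bar f_\#f_\#[P_\ell]=[P_\ell]$, there is a tile $c'$ in the support of $f_\#[P_\ell]$ such that $\tau_z$ occurs in $\bar f_\#c'$. Then $o(c')\in Y'_{f_X(v_0)}$ and $d(z,\bar f(o(c')))\le D$, so $d(f(z),o(c'))\le LD+2A=:D_2$. Define $\bar f_X$ symmetrically, enlarging $D_2$.

\emph{Bijectivity.} For $u=\bar f_Xf_X(v)$ the set $\bar ff(Y_v)$ lies in a neighborhood of $Y_u$, hence so does $Y_v$, and $u=v$ by Lemma~\ref{lem:farapart}. The symmetric argument applies to $f_X\bar f_X$.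
\end{proof}

\section{The induced isomorphism of polygonal complexes}\label{sec:iso}

Edges of $X$ should be detected by the sets along which two vertex cosets come close. By Lemma~\ref{lem:stab}(b) such sets are unbounded for adjacent vertices, but also for two heads of edges with a common tail. The two cases, and the direction of edges, are told apart by (B4): an edge is exponentially distorted in its tail and undistorted in its head.

For a vertex $p$, the cosets $e$ with tail $p$ are pairwise equivalent for $\sim$, since each is equivalent to its stabilizer and the stabilizers are commensurable by (B5). Let $\mathfrak L(p)$ be this equivalence class of subsets of $\Gamma$, and let $K_p$ be the set consisting of $p$ and the heads of the edges with tail $p$. For vertices $u\neq v$ put $J_r(u,v)=\mathcal N_r(Y_u)\cap\mathcal N_r(Y_v)$. By Lemma~\ref{lem:CI}(b), for all large $r$ this set is equivalent to $\operatorname{Stab}(u)\cap\operatorname{Stab}(v)$; its class is the \emph{coarse intersection} of $u$ and $v$. Lemma~\ref{lem:stab}(b) says: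
\begin{itemize}
\item the coarse intersection is the class of bounded sets, or it is $\mathfrak L(p)$ for a vertex $p$ with $u,v\in K_p$;
\item if $u,v$ are joined by an edge $e$, it is the class of $e$.
\end{itemize}

\begin{lemma}\label{lem:coarseint}
Let $u\neq v$, $u'=f_X(u)$, $v'=f_X(v)$. If $Z$ represents the coarse intersection of $u$ and $v$, then $f(Z)$ represents that of $u'$ and $v'$.
\end{lemma}

\begin{proof}
The maps $f,\bar f$ preserve $\sim$, so we may take $Z=J_r(u,v)$ with $r$ large. By Proposition~\ref{prop:vertex}, $f(Z)\subset J_{r'}(u',v')$ for all large $r'$, and $\bar f(J_{r'}(u',v'))\subset J_{r''}(u,v)$ for all large $r''$. As $J_{r''}(u,v)\sim Z$, the set $f\bar f(J_{r'}(u',v'))$ lies in a neighborhood of $f(Z)$, and hence so does $J_{r'}(u',v')$.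
\end{proof}

\begin{lemma}\label{lem:edges}
The map $f_X$ is an isomorphism of directed graphs $X^{(1)}\to X'^{(1)}$.
\end{lemma}

\begin{proof}
Let $e$ be an edge with tail $p$ and head $q$, and put $p'=f_X(p)\neq q'=f_X(q)$. By Lemma~\ref{lem:coarseint}, $f(e)$ represents the coarse intersection of $p'$ and $q'$. It is unbounded, so $f(e)\in\mathfrak L(p'')$ for a vertex $p''$ with $p',q'\in K_{p''}$. We claim that $p''=p'$.

Otherwise $p'$ is the head of an edge $e'$ with tail $p''$, and $f(e)\sim e'$. Write $e=\{gb^x\}$, a $b$-line of $Y_p$, and $e'=\{g'a'^y\}$, a coset of $\langle a'\rangle$ in $Y'_{p'}$. For $z\in Y_p$ let $f_p(z)$ be a point of $Y'_{p'}$ within $D_2$ of $f(z)$. By Lemma~\ref{lem:proper}, points at intrinsic distance $1$ have images under $f_p$ at intrinsic distance at most some $L_1$, so $f_p$ is $L_1$-Lipschitz for the intrinsic metrics. Choose $y(x)$ with $d(f(gb^x),g'a'^{y(x)})$ bounded independently of $x$; by Lemma~\ref{lem:proper} the intrinsic distance from $f_p(gb^x)$ to $g'a'^{y(x)}$ is at most some $L_2$. By (B4) in both groups,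
\[
|y(x)-y(0)|\le L_1|b^x|_B+2L_2=O(\log(2+|x|)).
\]
On the other hand, if $y(x)=y(x')$, then $d(gb^x,gb^{x'})$ is bounded, so $y$ takes each value a bounded number of times. For $0\le x\le N$ there are $N+1$ arguments and $O(\log(2+N))$ values, which is impossible for large $N$.

So $q'\in K_{p'}\setminus\{p'\}$: there is an edge with tail $p'$ and head $q'$. The same holds for $\bar f_X=f_X^{-1}$, and both graphs are simple.
\end{proof}

\begin{proposition}\label{prop:Phi}
We have $k=k'$. After a cyclic relabeling of $\sigma'$ there are a bijection $\Phi\colon\Gamma\to\Gamma'$ and a uniform constant $C$ such that, for all $g$ and $i$,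
\[
\Phi(g\langle a_i\rangle)=\Phi(g)\langle a'_i\rangle\qquad\text{and}\qquad d(\Phi(g),f(g))\le C .
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:directed} the shortest directed closed paths have length $k$ in $X$ and $k'$ in $X'$, these lengths being realized by faces. So $k=k'$. By the same lemma faces correspond bijectively to directed closed paths of length $k$ up to rotation, so $f_X$ extends to an isomorphism $X\to X'$. Types increase by $1$ along directed edges in both complexes and $X^{(1)}$ is connected, so the isomorphism shifts types by a constant $c\in\mathbb Z/k$. Relabeling $\sigma'$, which does not change the word metric, we assume $c=0$. Define $\Phi$ by $F_g\mapsto F_{\Phi(g)}$. The type-$i$ edge and vertex of $F_g$ go to those of $F_{\Phi(g)}$, so $f_X(gB_i)=\Phi(g)B'_i$; and the faces containing the edge $g\langle a_i\rangle$ go bijectively to those containing $\Phi(g)\langle a'_i\rangle$, which is the first claim.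

By Proposition~\ref{prop:vertex}, $f(g)\in\mathcal N_{D_2}(\Phi(g)B'_i)$ for all $i$, so $\Phi(g)^{-1}f(g)\in\bigcap_i\mathcal N_{D_2}(B'_i)$. By Lemmas~\ref{lem:CI}(a) and~\ref{lem:stab}(c), the sets $\mathcal N_{D_2}(B'_1)\cap\mathcal N_{D_2}(B'_2)$ and $\mathcal N_{D_2}(B'_2)\cap\mathcal N_{D_2}(B'_3)$ lie in neighborhoods of $\langle a'_2\rangle$ and $\langle a'_3\rangle$, and by Lemma~\ref{lem:CI}(a) again the intersection of these neighborhoods lies in a ball about $1$, as $\langle a'_2\rangle\cap\langle a'_3\rangle=1$. So $\bigcap_i\mathcal N_{D_2}(B'_i)$ is a finite set, and it depends only on $D_2$ and $\sigma'$.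
\end{proof}

\section{From cosets to an isomorphism: proof of Theorem~\ref{thm:qi}}\label{sec:affine}

Let $\Phi$ be as in Proposition~\ref{prop:Phi}. Write
\[
\Phi(ga_i^j)=\Phi(g)\,a_i'^{\,\pi_{g,i}(j)} ;
\]
each $\pi_{g,i}$ is a bijection of $\mathbb Z$ fixing $0$. We must show that all $\pi_{g,i}$ are the identity. In Section~\ref{subsec:toy} they were assumed linear; now we only know that they are bi-Lipschitz. We use the relation of $B_i$ twice. The first use determines the maps $\pi_{\cdot,i}$ up to a bounded error, for every $i$. The second use feeds this information about the letter $b=a_{i+1}$ back into the same relation and removes the error.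

The map $\Phi$ is an $(L,A+2C)$-quasi-isometry and a bijection, so both $\Phi$ and $\Phi^{-1}$ send points at distance $1$ to points at uniformly bounded distance. By Lemma~\ref{lem:proper} for $\langle a'_i\rangle$ and $\langle a_i\rangle$ there is a uniform $C_1\ge1$ such that $\pi_{g,i}$ and $\pi_{g,i}^{-1}$ have steps of size at most $C_1$. Hence
\begin{equation}\label{eq:bilip}
C_1^{-1}|j|\le|\pi_{g,i}(j)|\le C_1|j| .
\end{equation}

Fix $i$ and write $a=a_i$, $b=a_{i+1}$, $(m,n)=(m_i,n_i)$, and $a',b',m',n'$ for the corresponding data of $\sigma'$. Let $g\in\Gamma$, $s\in\mathbb Z$, $M\ge1$, and put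
\[
(x,y)=(n^sM,\ m^sM)\ \text{ if }s\ge0,\qquad(x,y)=(m^{|s|}M,\ n^{|s|}M)\ \text{ if }s<0 .
\]
In both cases $y/x=(m/n)^s$. Applying $a^{-1}b^{nj}a=b^{mj}$, or $ab^{mj}a^{-1}=b^{nj}$, $|s|$ times gives $a^{-s}b^xa^s=b^y$, that is, $gb^xa^s=ga^sb^y$. Apply $\Phi$, and put $t=\pi_{g,i}(s)$, $t_2=\pi_{gb^x,i}(s)$, $x'=\pi_{g,i+1}(x)\neq0$, $y'=\pi_{ga^s,i+1}(y)$. We get $\Phi(g)b'^{x'}a'^{t_2}=\Phi(g)a'^tb'^{y'}$, so $a'^{-t}b'^{x'}a'^{t_2}=b'^{y'}$ in $B'_i$. Heights give $t_2=t$, and (B1) gives
\begin{equation}\label{eq:ratio}
y'/x'=(m'/n')^{t}.
\end{equation}

\emph{Step 1: linear up to bounded error.} We have $|y'/x'|=\beta_i'^{-t}$ and $|y/x|=\beta_i^{-s}$, and by \eqref{eq:bilip} their quotient $|y'/y|\cdot|x/x'|$ lies in $[C_1^{-2},C_1^2]$. So $|t\log\beta'_i-s\log\beta_i|\le2\log C_1$. With $\nu_i=\log\beta_i/\log\beta'_i>0$, which makes sense because $\beta_i,\beta'_i>1$, this reads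
\[
|\pi_{g,i}(s)-\nu_is|\le C_2\qquad\text{for all }g,\ s,\ i,
\]
with $C_2$ uniform.

\emph{Step 2: exactly linear.} Keep $g$ and $s$, hence $t$, fixed and let $M\to\infty$. Step~1 for the index $i+1$ gives $|x'-\nu_{i+1}x|\le C_2$ and $|y'-\nu_{i+1}y|\le C_2$, while $|x|,|y|\to\infty$ with constant ratio. So $y'/x'\to(m/n)^s$. By \eqref{eq:ratio} the ratio $y'/x'$ does not depend on $M$, so
\[
(m'/n')^t=(m/n)^s .
\]
Taking absolute values, $\pi_{g,i}(s)=\nu_is$ for all $s$. For $s=1$ this shows that $\nu_i$ is a positive integer, and surjectivity of $\pi_{g,i}$ gives $\nu_i=1$. So $\pi_{g,i}$ is the identity, and $s=t=1$ gives $m/n=m'/n'$.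

\emph{Conclusion.} We have $\Phi(ga_i^{\pm1})=\Phi(g)a_i'^{\pm1}$ for all $g,i$. Put $h=\Phi(1)$ and $\theta(g)=h^{-1}\Phi(g)$. By induction on the length, $\theta$ sends the element represented by a word in the $a_i$ to the element represented by the same word in the $a'_i$. So $\theta$ is a homomorphism with $\theta(a_i)=a'_i$, and it is bijective because $\Phi$ is. In $B'_i$ we now have $a'b'^ma'^{-1}=b'^n$, so $m'\mid m$ by Britton's lemma; using $\theta^{-1}$, also $m\mid m'$. Hence $m=m'$, and then $n=n'$. Finally $d(f(g),h\theta(g))=d(f(g),\Phi(g))\le C$. Undoing the relabeling of $\sigma'$ gives Theorem~\ref{thm:qi}. \qed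

\section{Groups quasi-isometric to $\mathrm{Hig}_\sigma$: proof of Theorem~\ref{thm:groups}}\label{sec:groups}

Put $\Gamma=\mathrm{Hig}_\sigma$ and $\Lambda=\Lambda_\sigma$. A group quasi-isometric to $\Gamma$ acts on $\Gamma$ by quasi-isometries, up to bounded errors. Theorem~\ref{thm:qi} replaces each of them by an element of $\Lambda$, and this defines a homomorphism as soon as the element is unique.

\begin{lemma}\label{lem:unique}
If $\lambda,\lambda'\in\Lambda$ are at bounded distance as maps $\Gamma\to\Gamma$, then $\lambda=\lambda'$.
\end{lemma}

\begin{proof}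
Let $\lambda=(h,c)$ and $\lambda'=(h',c')$. For $g\in\Gamma$ and each $i$, the sets $\lambda(gB_i)=\lambda(g)B_{i+c}$ and $\lambda'(gB_i)=\lambda'(g)B_{i+c'}$ are vertex cosets at finite Hausdorff distance, so they are equal by Lemma~\ref{lem:farapart}. Thus $\lambda'(g)\in\lambda(g)B_{i+c}$ for all $i$, and $\lambda'(g)=\lambda(g)$ because $\bigcap_iB_i=1$ (Lemma~\ref{lem:stab}(c)). Taking $g=1$ gives $h=h'$; then $\theta_c=\theta_{c'}$, so $B_{1+c}=B_{1+c'}$ and $c=c'$ by Lemma~\ref{lem:stab}(c).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:groups}]
Let $q\colon G\to\Gamma$ be a quasi-isometry with quasi-inverse $\bar q$, and let $o=q(1)$. For $x\in G$ let $L_x$ be the left translation by $x$, an isometry of $G$, and $f_x=qL_x\bar q$. The maps $f_x$ are quasi-isometries of $\Gamma$ with constants independent of $x$. By Theorem~\ref{thm:qi} with $\sigma'=\sigma$, and Lemma~\ref{lem:unique}, there is a unique $\rho(x)\in\Lambda$ at bounded distance from $f_x$, and this distance is at most a constant $C$ independent of $x$. Since $\bar qq$ is at bounded distance from the identity, $f_xf_y=qL_x\bar qqL_y\bar q$ is at bounded distance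 from $f_{xy}$. Since $\rho(x)$ is an isometry, $\rho(x)\rho(y)$ is within $C$ of $\rho(x)f_y$, hence within $2C$ of $f_xf_y$. By Lemma~\ref{lem:unique}, $\rho(xy)=\rho(x)\rho(y)$. Moreover $f_x(o)=q(x\,\bar qq(1))$ and $d_G(x\,\bar qq(1),x)$ does not depend on $x$, so there is $C'$ with
\begin{equation}\label{eq:orbit}
d(\rho(x)o,q(x))\le C'\qquad\text{for all }x\in G .
\end{equation}

\emph{The kernel $N$ of $\rho$ is finite.} If $\rho(x)=1$, then $d(q(1),q(x))\le C'$ by \eqref{eq:orbit}, so $x$ lies in a ball of $G$.

\emph{The image has finite index.} By \eqref{eq:orbit} there is $C''$ such that every point of $\Gamma$ is within $C''$ of $\rho(G)o$. The set $\Lambda_0=\{\mu\in\Lambda:d(\mu o,o)\le C''\}$ is finite, because $\mu=(h,c)$ is determined by $c$ and $\mu o=h\theta_c(o)$. For $\lambda\in\Lambda$ choose $x$ with $d(\lambda o,\rho(x)o)\le C''$; then $\rho(x)^{-1}\lambda\in\Lambda_0$. So $\Lambda=\rho(G)\Lambda_0$.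

Thus $G/N\cong\rho(G)$ has finite index in $\Lambda$. Conversely, if $N\unlhd G$ is finite and $G/N$ is isomorphic to a finite-index subgroup of $\Lambda$, then $G$ is quasi-isometric to $G/N$, to $\Lambda$, and to its finite-index subgroup $\Gamma$.

For the last assertion let $G^0=\rho^{-1}(\Gamma)$, of index at most $k$ in $G$. Then $N$ is a finite normal subgroup of $G^0$, and $G^0/N\cong\rho(G)\cap\Gamma$ has finite index in $\Gamma$. So $G$ is virtually isomorphic to $\mathrm{Hig}_\sigma$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH}
Bridson and Haefliger, \emph{Metric spaces of non-positive curvature}.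

\bibitem{HH}
Camille Horbez and Jingyin Huang, \emph{Measure equivalence rigidity among the Higman groups}, arXiv:2206.00884 (2022).

\end{thebibliography}
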